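\title{Equivariant isotopy in dimensions four and higher: a kernel that is not finitely normally generated}

\begin{abstract}
Let $G$ be a finite group of orientation-preserving diffeomorphisms of a closed oriented manifold $M$. Forgetting equivariance defines a homomorphism $\mathcal P_G$ from the group $\Gamma_G(M)$ of equivariant isotopy classes of equivariant diffeomorphisms to the mapping class group of $M$. We show that for every $n\ge4$ and every nontrivial finite group $G$ there is a closed oriented connected $n$-manifold with an effective $G$-action for which the kernel of $\mathcal P_G$ is not the normal closure in $\Gamma_G(M)$ of any finite set. The simplest example is the connected sum of $m$ copies of $S^2\times T^2$, permuted cyclically by $\mathbb Z/m$. The proof constructs a homomorphism from a finite-index subgroup of $\Gamma_G(M)$ to $\prod_{k\ge1}\mathbb F_2$ from the action on the homology of an infinite cover of the free part, and evaluates it on barbell diffeomorphisms whose bars wind around the fixed set.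
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a closed oriented connected smooth manifold and let $G$ be a finite group of orientation-preserving diffeomorphisms of $M$. A diffeomorphism of $M$ is \emph{equivariant} if it commutes with every element of $G$. Let $\mathrm{Diff}(M)$ be the group of orientation-preserving diffeomorphisms of $M$ and $\mathrm{Diff}(M)^G$ the subgroup of equivariant ones. The mapping class group of $M$ is $\mathrm{Mod}(M)=\pi_0(\mathrm{Diff}(M))$, and $\Gamma_G(M)=\pi_0(\mathrm{Diff}(M)^G)$ is the group of equivariant isotopy classes of equivariant diffeomorphisms. The inclusion $\mathrm{Diff}(M)^G\hookrightarrow\mathrm{Diff}(M)$ induces a homomorphism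
\[
\mathcal P_G:\Gamma_G(M)\to\mathrm{Mod}(M).
\]
Its kernel consists of the classes of equivariant diffeomorphisms that are isotopic to the identity. An equivariant isotopy preserves the \emph{free part} $M^\circ\subseteq M$, the set of points with trivial stabilizer, whereas an ordinary isotopy may move points across $M\setminus M^\circ$. The kernel of $\mathcal P_G$ measures what is gained by dropping equivariance in this way.

For $G=1$ the map $\mathcal P_G$ is the identity. For a closed oriented surface of genus $g\ge2$ it is injective, by the theorem of Birman--Hilden and Maclachlan--Harvey. In dimension $n\ge3$ the following is known. Suppose that $M^\circ/G$ is diffeomorphic to a connected sum $Q_0\#\cdots\#Q_{k-1}$ with $k\ge3$ and every $\pi_1(Q_i)$ nontrivial, and that for some $g_0\in G$ the fixed set $\mathrm{Fix}(g_0)$ has a nonempty orientable component of codimension $2$ whose class in $H_{n-2}(M;\mathbb Z/\ell\mathbb Z)$ is trivial for some $\ell>1$. Then $\mathrm{Ker}(\mathcal P_G)$ contains a virtual free product and is not finitely generated.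

For a normal subgroup, finite generation is a demanding condition. The kernel of the map from the free group on $a,b$ to $\mathbb Z$ that kills $b$ is free on the elements $a^kba^{-k}$, $k\in\mathbb Z$, yet it is the normal closure of the single element $b$. The finiteness property suited to a kernel is therefore finite \emph{normal} generation: finitely many relations, imposed on $\Gamma_G(M)$, should account for everything that $\mathcal P_G$ forgets. For a certain action of $\mathbb Z/2\mathbb Z$ on a connected sum of copies of $S^1\times S^2$ the kernel is known to be the normal closure of a finite set; the proof is given in the topological category, is said to adapt to the smooth category, and is special to that case. The general question is posed as open in \cite{Lucas}.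

\begin{quote}
\emph{Let $M$ be a closed oriented connected smooth manifold of dimension $n\ge3$ and $G$ a finite group of orientation-preserving diffeomorphisms of $M$. Is $\mathrm{Ker}(\mathcal P_G)$ the $\Gamma_G(M)$-normal closure of a finite set?}
\end{quote}

There are reasons to guess that it is. If a group $\Gamma$ is finitely generated and a quotient $\Gamma/K$ is finitely presented, then $K$ is the normal closure of a finite set, so a counterexample must violate one of these two finiteness conditions. And since $M\setminus M^\circ$ is compact, one may hope that up to conjugation there are only finitely many elementary ways of crossing it. The answer is nevertheless negative.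

\begin{theorem}\label{thm:main}
Let $n\ge4$ and let $G\ne1$ be a finite group. There are a closed oriented connected smooth $n$-manifold $M$ with an effective action of $G$ by orientation-preserving diffeomorphisms, a finite-index normal subgroup $\Gamma_1\le\Gamma_G(M)$ containing $K=\mathrm{Ker}(\mathcal P_G)$, and a homomorphism $\Theta:\Gamma_1\to\prod_{k\ge1}\mathbb F_2$ such that $\Theta(K)$ is infinite. Consequently $K$ is not the $\Gamma_G(M)$-normal closure of a finite set.
\end{theorem}

This answers the question, which is posed for all $n\ge3$, in the negative. We do not decide whether counterexamples exist in dimension exactly $3$. None of the known results quoted above is used in the proof.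

The last sentence of the theorem follows from the first by group theory alone.

\begin{lemma}\label{lem:criterion}
Let $K\le\Gamma_1\le\Gamma$ be groups with $\Gamma_1$ of finite index in $\Gamma$, and let $\Theta$ be a homomorphism from $\Gamma_1$ to an abelian group of exponent $2$. If $K$ is the $\Gamma$-normal closure of a finite set, then $\Theta(K)$ is finite.
\end{lemma}

\begin{proof}
Write $\Gamma=\bigsqcup_{i=1}^q\Gamma_1\gamma_i$ and let $K$ be the normal closure of the finite set $S$. Every conjugate of $s\in S$ has the form $\gamma'(\gamma_is\gamma_i^{-1})\gamma'^{-1}$ with $\gamma'\in\Gamma_1$, so $K$ is generated by the $\Gamma_1$-conjugates of the finite set $S'=\{\gamma_is\gamma_i^{-1}\}\subset K\subset\Gamma_1$. The target of $\Theta$ is abelian, so $\Theta(K)$ is generated by $\Theta(S')$. A finitely generated abelian group of exponent $2$ is finite.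
\end{proof}

Section~\ref{sec:example} describes the whole argument for a rotation of $S^4$. Sections~\ref{sec:manifolds}--\ref{sec:theta} construct $M$ and $\Theta$. Sections~\ref{sec:barbell} and~\ref{sec:isotopy} are local: they construct the barbell diffeomorphism, compute its effect on homology, and show when two implanted barbells are isotopic. Section~\ref{sec:fk} combines these parts.

\section{The case of a rotation of the four-sphere}\label{sec:example}

Throughout the paper, homology and cohomology have coefficients in $\mathbb F_2$ unless other coefficients are written, and ``$\cdot$'' is the mod $2$ intersection number. In this section we point forward for the geometric facts and carry out the algebra.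

Let $G=\mathbb Z/m$, $m\ge2$, act on $S^4\subset\mathbb C\times\mathbb R^3$ by rotating the first coordinate. Every nontrivial element fixes exactly the $2$-sphere $\{z=0\}$, and the map $(z,y)\mapsto(z/|z|,y)$ identifies its complement with $S^1\times\mathbb R^3$. Choose a ball in this complement that is disjoint from its translates, and replace the $m$ translates by copies of $X_0$, the manifold $S^2\times T^2$ with an open ball removed. The result is $M=\#_m(S^2\times T^2)$, with $G$ permuting the summands cyclically and fixing a $2$-sphere. The quotient of the free part is $V=(S^1\times\mathbb R^3)\#(S^2\times T^2)$. Let $\hat V\to V$ be the infinite cyclic cover that unwinds the circle, with deck group generated by $t$: it is $\mathbb R\times\mathbb R^3$ with a copy $t^kX_0$ of $X_0$ inserted for each $k\in\mathbb Z$, and $M^\circ=\hat V/\langle t^m\rangle$. With $\Lambda=\mathbb F_2[t^{\pm1}]$ we have $H_2(\hat V)=\Lambda x\oplus\Lambda\Sigma$, where $x$ and $\Sigma$ are the classes of the sphere and of the torus in the copy $t^0X_0$. The only nonzero intersection numbers of basis elements are $t^kx\cdot t^k\Sigma=1$.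

\subsection*{The invariant}
An equivariant diffeomorphism $f$ preserves $M^\circ$, descends to $V$ and lifts to $\hat V$. Among its lifts exactly one, $F$, preserves the conjugacy class of the subgroup $\pi_1(t^0X_0)\cong\mathbb Z^2$ (Section~\ref{sec:lifts}), and $FtF^{-1}=t^{\pm1}$. This lift satisfies $F_*x=x$ and $F_*\Sigma=\Sigma+a(f)x$ for a Laurent polynomial $a(f)=\sum a_kt^k$ (Lemmas~\ref{lem:x} and~\ref{lem:a}). Since $F_*$ preserves intersection numbers and $F_*(t^{\pm k}\Sigma)=t^kF_*\Sigma$ for a suitable sign,
\[
0=\Sigma\cdot t^{\pm k}\Sigma=(\Sigma+ax)\cdot t^k(\Sigma+ax)=\Sigma\cdot t^kax+ax\cdot t^k\Sigma=a_{-k}+a_k .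
\]
So $a(f)$ is invariant under $t\mapsto t^{-1}$, and hence $F'_*(a(f)x)=a(f)x$ for any second map $f'$ with preferred lift $F'$. Therefore $F'_*F_*\Sigma=\Sigma+a(f')x+a(f)x$, and $a:\Gamma_G(M)\to\Lambda$ is a homomorphism to the additive group. Its coefficients $a_k$, $k\ge1$, are the components of $\Theta$.

\subsection*{Realizing the invariant}
Take two disjoint $2$-spheres $S_1,S_2$ with trivial normal bundles in a $4$-manifold $Z$, joined by an arc, the \emph{bar}. A neighborhood of this configuration is a \emph{barbell}, and it supports a diffeomorphism that acts on $H_2(Z)$ by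
\[
\xi\mapsto\xi+(\xi\cdot S_1)v_1+(\xi\cdot S_2)v_2,
\]
where $v_1$ is $[S_2]$ or $[S_2]+[S_1]$, and $v_2$ is some combination of $[S_1]$ and $[S_2]$ (Section~\ref{sec:barbell}). A surface that meets $S_1$ once picks up a copy of $S_2$. In $V$ take two parallel spheres $S^2\times\{\mathrm{pt}\}$ in $X_0$ and a bar that leaves $X_0$, winds $k\ge 1$ times around the circle and returns. The preimage of this barbell in $M$ consists of $m$ disjoint barbells, and performing the diffeomorphism on all of them gives an equivariant map $f_k$. In $\hat V$ the barbells are indexed by $i\in\mathbb Z$, and the $i$-th one has spheres in the classes $t^ix$ and $t^{i+k}x$. The torus $\Sigma$ meets the first sphere of the barbell $i=0$ and the second sphere of the barbell $i=-k$, and no other sphere. The first contributes $t^kx$ or $t^kx+x$, the second a combination of $t^{-k}x$ and $x$. By symmetry,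
\[
a(f_k)=t^k+t^{-k}+\text{constant}.
\]

\subsection*{Forgetting the action}
In $M$ the loop $t^m$ is a meridian of the fixed sphere and bounds a disc across it. So if $k$ and $l$ are multiples of $m$, the bars of the barbells defining $f_k$ and $f_l$ have the same ends and are homotopic in $M$. Homotopic arcs in a $4$-manifold are isotopic, and a barbell with given spheres is determined up to isotopy by its bar and a framing in $\pi_1(SO(3))=\mathbb Z/2$ (Section~\ref{sec:isotopy}). There are only $2^m$ possible framings, so infinitely many of the $f_k$ are isotopic to one another in $\mathrm{Diff}(M)$. The quotients $f_kf_l^{-1}$ then lie in $K$, and their invariants $t^k+t^{-k}+t^l+t^{-l}+\text{constant}$ take infinitely many values. This is where the guess made in the introduction breaks down: there is only one meridian, but the elements of $K$ remember the exponent $k$, and no automorphism of $\langle t\rangle$ takes $t^k$ to $t^l$ for $k\ne\pm l$.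

Two things change in general. For a noncyclic group $G$ the deck group $\langle t\rangle$ becomes a free group $\Pi$, and $a$ is only a crossed homomorphism; one extracts a homomorphism using an invariant of elements of $\Pi$ that no automorphism changes. For $n>4$ we take the product with a torus $T^{n-4}$, and we pass to the subgroup $\Gamma_1$ to exclude diffeomorphisms that shear $\Sigma$ into the new factor.

\section{Standard facts}\label{sec:tools}

\subsection*{Intersection numbers}
Let $Z$ be an $m$-manifold without boundary, possibly noncompact. Poincar\'e duality $H_i(Z)\cong H_c^{m-i}(Z)$, followed by evaluation, gives a symmetric bilinear pairing $H_i(Z)\times H_{m-i}(Z)\to\mathbb F_2$. It is invariant under homeomorphisms, and it vanishes on two classes represented by disjoint cycles. If $S\subset Z$ is a closed submanifold of dimension $i$ and $u:T\to Z$ is a smooth map transverse to $S$ from a closed $(m-i)$-manifold, then $u_*[T]\cdot[S]$ is the parity of $|u^{-1}(S)|$. The functional $\xi\mapsto\xi\cdot[S]$ factors through $H_{m-i}(Z,Z\setminus S)$, which by excision depends only on a neighborhood of $S$; we refer to this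 as \emph{locality}. For a compact $4$-manifold $\mathcal B$ with boundary, Lefschetz duality says that the pairing $H_2(\mathcal B,\partial\mathcal B)\times H_2(\mathcal B)\to\mathbb F_2$ is perfect.

\subsection*{Degrees of maps of tori}
The degree of a map $T^m\to T^m$ is the determinant of the induced map on $\pi_1=H_1(T^m;\mathbb Z)$, because the top cohomology class is a product of classes of degree one. We write $\deg_2$ for the degree modulo $2$.

\subsection*{Free products}
Let $R=\mathop{*}_iG_i$ be a free product of at least two nontrivial groups. Normal forms show that $R$ has trivial center and that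
\begin{equation}\label{eq:malnormal}
gG_ig^{-1}\cap hG_kh^{-1}=1\quad\text{unless $i=k$ and $g^{-1}h\in G_i$.}
\end{equation}
The Kurosh subgroup theorem says that every subgroup of $R$ is a free product of a free group and of subgroups of conjugates of the $G_i$.

\begin{lemma}\label{lem:kurosh}
Let $R=\mathop{*}_iG_i$ with every $G_i$ isomorphic to $\mathbb Z$ or $\mathbb Z^2$, let $\alpha\in\operatorname{Aut}(R)$, and let $G_i\cong\mathbb Z^2$. Then $\alpha(G_i)$ is a conjugate of $G_k$ for a unique index $k$, and $G_k\cong\mathbb Z^2$.
\end{lemma}

\begin{proof}
The group $\mathbb Z^2$ is not free, and it is not a free product of two nontrivial groups since its center is nontrivial. By the Kurosh theorem a subgroup isomorphic to $\mathbb Z^2$ lies in a conjugate of a factor, necessarily a $\mathbb Z^2$ factor. So $\alpha(G_i)\subset wG_kw^{-1}$, and $k$ is unique by \eqref{eq:malnormal}. In the same way $\alpha^{-1}(wG_kw^{-1})$ lies in a conjugate of a factor. That conjugate contains $G_i\neq1$, so it equals $G_i$ by \eqref{eq:malnormal}. Hence $wG_kw^{-1}\subset\alpha(G_i)$.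
\end{proof}

\subsection*{Roots in free groups}
In a free group $\Pi$ the centralizer of an element $\gamma\neq1$ is infinite cyclic. An element that is not a proper power and has $\gamma$ as a power lies in this centralizer, so it is one of its two generators. Hence $\gamma=\gamma_0^k$ for a unique $k\ge1$ and a unique $\gamma_0$ that is not a proper power. We put $\operatorname{div}(\gamma)=k$. This number is invariant under $\operatorname{Aut}(\Pi)$, and $\operatorname{div}(\gamma^{-1})=\operatorname{div}(\gamma)$. If $t$ is a member of a basis, its image in the abelianization is not divisible, so $t$ is not a proper power and $\operatorname{div}(t^k)=k$ for $k\ge 1$.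

\section{The manifolds and an infinite cover of the free part}\label{sec:manifolds}

Fix $n\ge4$ and a finite group $G\ne1$. Put $j=n-4$ and $C=\pi_1(T^j)=\mathbb Z^j$, where $T^0$ is a point; $0\in T^j$ is the base point.

\subsection*{A branched cover}
We want an action whose non-free part has codimension $2$ and whose meridians generate a free group; the cheapest source is a branched cover of a disc. Choose generators $g_1,\dots,g_r$ of $G$, all nontrivial; $r\ge1$ because $G\neq1$. Let $U$ be the disc $D^2\subset\mathbb C$ with $r$ interior points removed, and let $\partial U=\partial D^2$. The group $\Pi=\pi_1(U)$ is free on loops $t_1,\dots,t_r$, where $t_i$ is freely homotopic to a small circle around the $i$-th puncture and $\partial U$ represents $t_1\cdots t_r$. Let $\rho:\Pi\to G$ send $t_i$ to $g_i$. Let $\tilde U$ be the universal cover, with $\Pi$ acting on the left by deck transformations in the usual way, so that a path from $y$ to $\gamma y$ projects to a loop freely homotopic to $\gamma$. Put $S^\circ=\tilde U/\ker\rho$, a connected regular $G$-cover of $U$. Over a small punctured disc around the $i$-th puncture, each component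 of $S^\circ$ is a punctured disc mapping by $z\mapsto z^{d_i}$, where $d_i$ is the order of $g_i$. Filling in these punctures gives a compact connected oriented surface $S$ with a smooth orientation-preserving $G$-action. The action is free on $S^\circ\supset\partial S$, and each filled point has a stabilizer conjugate to some $\langle g_i\rangle\ne1$.

Let
\[
N=(S\times S^2)\cup_{\partial S\times S^2}(\partial S\times D^3)=\partial(S\times D^3),
\]
smoothed with a $G$-invariant collar of $\partial S$, and let $G$ act on the first factors. This is a closed connected oriented $4$-manifold with free part $N^\circ=N\setminus\big((S\setminus S^\circ)\times S^2\big)$. Put $V_0=N^\circ/G=(U\times S^2)\cup(\partial U\times D^3)$. By van Kampen's theorem the projection $V_0\to U$ induces an isomorphism on $\pi_1$, because $\pi_1(\partial U\times S^2)\to\pi_1(\partial U\times D^3)$ is one. Pulling covers back along it, the universal cover of $V_0$ is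
\[
Y=(\tilde U\times S^2)\cup(\partial\tilde U\times D^3),\qquad\text{and}\qquad N^\circ=Y/\ker\rho .
\]
For $G=\mathbb Z/m$ and $r=1$ we get $S=D^2$ and $N=S^4$ with the rotation of Section~\ref{sec:example}.

\subsection*{The manifold $M$}
Let $X=S^2\times T^2$, let $E'\subset S^2$ and $E_0\subset T^2$ be small closed discs, let $\Delta\subset E'\times E_0$ be a closed $4$-ball, and put $X_0=X\setminus\operatorname{int}\Delta$. Let $\Delta'\subset V_0$ be a closed $4$-ball, let $\tilde\Delta'\subset Y$ be a lift, and let $\Delta'_N\subset N^\circ$ be the image of $\tilde\Delta'$. The balls $g\Delta'_N$, $g\in G$, are disjoint. Fix an orientation-reversing identification $\partial\Delta=\partial\Delta'$, put $N'=N\setminus\bigsqcup_g\operatorname{int}(g\Delta'_N)$, and glue $G\times X_0$ to $N'$ equivariantly, with $gX_0=\{g\}\times X_0$ attached along $g\,\partial\Delta'_N$. The result $M_4$ is a closed connected oriented $4$-manifold with an effective orientation-preserving $G$-action. Define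
\[
M=M_4\times T^j,\qquad V=M_4^\circ/G=(V_0\setminus\operatorname{int}\Delta')\cup X_0,\qquad W=M^\circ/G=V\times T^j,
\]
where $G$ acts trivially on $T^j$. Removing a ball from a $4$-manifold does not change $\pi_1$, $H_1$ or $H_2$. With $A=\pi_1(X_0)=\mathbb Z^2$ we have $\pi:=\pi_1(V)=\Pi*A$ and $\pi_1(W)=\pi\times C$. From now on $\Gamma=\Gamma_G(M)$ and $K=\mathrm{Ker}(\mathcal P_G)$.

\subsection*{The cover}
The finite cover $M^\circ\to W$ cannot tell $t_1^{k}$ from $t_1^{k+d_1}$. We pass to the cover that unwinds all of $\Pi$ and leaves $X_0$ intact. Put
\[
Y'=Y\setminus\bigsqcup_{\gamma\in\Pi}\gamma\operatorname{int}\tilde\Delta',\qquad \hat V=Y'\cup\bigsqcup_{\gamma\in\Pi}\gamma X_0,\qquad\hat W=\hat V\times T^j,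
\]
with the copy $\gamma X_0$ of $X_0$ glued along $\gamma\,\partial\tilde\Delta'$. Then $\hat V\to V$ is a connected regular cover with deck group $\Pi$. The corresponding homomorphism $\pi=\Pi*A\to\Pi$ is the identity on $\Pi$ and trivial on $A$, so $\pi_1(\hat V)$ is the normal closure $\langle\langle A\rangle\rangle$ of $A$ in $\pi$. Moreover $\hat W/\Pi=W$ and $\hat W/\ker\rho=M^\circ$. Let $\varpi:\hat W\to M^\circ$ be the covering map; it sends $\gamma X_0\times T^j$ to $\rho(\gamma)X_0\times T^j$. Let $\mathrm{pr}_1:\hat W\to\hat V$, $\mathrm{pr}_2:\hat W\to T^j$ and $\mathrm{pr}:M\to T^j$ be the projections, so $\mathrm{pr}_2=\mathrm{pr}\circ\varpi$.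

The space $Y'$ is simply connected, since up to homotopy it is the simply connected $4$-manifold $Y$ minus a discrete set. Take a base point in $Y'$ and let $A_\gamma\cong\mathbb Z^2$ be the image of $\pi_1(Y'\cup\gamma X_0)$ in $\pi_1(\hat V)$. The gluing spheres are simply connected, so van Kampen's theorem gives
\[
R:=\pi_1(\hat V)=\mathop{*}_{\gamma\in\Pi}A_\gamma .
\]
A deck transformation $\gamma'$ carries $Y'\cup\gamma X_0$ to $Y'\cup\gamma'\gamma X_0$, so it carries the conjugacy class of $A_\gamma$ to that of $A_{\gamma'\gamma}$.

Fix $p\in T^2\setminus E_0$ and $s\in S^2\setminus E'$. Let $x$ and $\Sigma$ be the classes in $H_2(\hat V)$ of $S^2\times p$ and $s\times T^2$ in the copy $1\cdot X_0$. Let $\Lambda=\mathbb F_2[\Pi]$ and let $\delta$ be the Kronecker symbol.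

\begin{lemma}\label{lem:homology}
$H_2(\hat V)=\Lambda x\oplus\Lambda\Sigma$ is free over $\Lambda$ on $x$ and $\Sigma$, and for $\gamma,\gamma'\in\Pi$
\begin{equation}\label{eq:form}
\gamma x\cdot\gamma'x=0,\qquad\gamma\Sigma\cdot\gamma'\Sigma=0,\qquad\gamma x\cdot\gamma'\Sigma=\delta_{\gamma,\gamma'}.
\end{equation}
\end{lemma}

\begin{proof}
The surface $U$ is homotopy equivalent to a wedge of circles, so $\tilde U$ is contractible. The element $t_1\cdots t_r$ is nontrivial, hence of infinite order, so $\partial\tilde U$ is a nonempty disjoint union of lines. In the Mayer--Vietoris sequence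
\[
H_2(\partial\tilde U\times S^2)\to H_2(\tilde U\times S^2)\oplus H_2(\partial\tilde U\times D^3)\to H_2(Y)\to H_1(\partial\tilde U\times S^2)
\]
the second term is $\mathbb F_2\oplus0$, the first map is onto and the last term is $0$. So $H_2(Y)=0$, and $H_2(Y')=0$ because $H_*(Y,Y')$ is concentrated in degree $4$. The gluing spheres have $H_1=H_2=0$, so $H_2(\hat V)=\bigoplus_\gamma H_2(\gamma X_0)$, and $H_2(X_0)=H_2(X)$ has the sphere and the torus as a basis. Classes in different copies are disjoint. Within one copy, the sphere and the torus meet once transversely, and each is disjoint from a parallel copy of itself.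
\end{proof}

\subsection*{Detecting a single summand}
To compute with classes in $\hat V$ we use one map to $T^2$ for each copy of $X_0$. Define $q_\gamma:\hat V\to T^2$ on $\gamma X_0\subset S^2\times T^2$ as the projection. It maps $\gamma\,\partial X_0$ into the disc $E_0$, and by the Tietze theorem we extend it continuously over the rest of $\hat V$ with values in $E_0$. Then $q_{\gamma*}$ is an isomorphism from each conjugate of $A_\gamma$ onto $\pi_1(T^2)$, and it is trivial on the conjugates of $A_{\gamma'}$ for $\gamma'\neq\gamma$ since $Y'\cup\gamma'X_0$ maps into $E_0$. On homology,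
\begin{equation}\label{eq:q}
q_{\gamma*}(\gamma'\Sigma)=\delta_{\gamma,\gamma'}[T^2],\qquad q_{\gamma*}(\gamma'x)=0 .
\end{equation}
We identify $H_2(\hat V)$ with the K\"unneth summand $H_2(\hat V)\otimes H_0(T^j)$ of $H_2(\hat W)$. Since $p\notin E_0$, the class $\gamma x$ is represented by $\gamma(S^2\times p)\times0=(q_\gamma\times\mathrm{id})^{-1}(p,0)$, and $q_\gamma\times\mathrm{id}$ is a smooth submersion near this sphere. A smooth map $u:T^{2+j}\to\hat W$ is transverse to the sphere exactly when $(p,0)$ is a regular value of $(q_\gamma\times\mathrm{id})\circ u$, and both sides of the next formula then count the same points. Both sides are homotopy invariant, so for every continuous $u:T^{2+j}\to\hat W$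
\begin{equation}\label{eq:degree}
u_*[T^{2+j}]\cdot\gamma x=\deg_2\big((q_\gamma\times\mathrm{id}_{T^j})\circ u:T^{2+j}\to T^2\times T^j\big).
\end{equation}

\begin{lemma}\label{lem:spherical}
The image of $\pi_2(\hat W)$ in $H_2(\hat W)$ is $\Lambda x$.
\end{lemma}

\begin{proof}
Since $\pi_2(T^j)=0$, the image is that of $\pi_2(\hat V)$ in $H_2(\hat V)$. It is a subgroup containing every $\gamma x$. If $ax+b\Sigma$ is spherical, then $q_{\gamma*}$ kills it because $\pi_2(T^2)=0$, and \eqref{eq:q} shows that the coefficient of $\gamma$ in $b$ vanishes.
\end{proof}

\subsection*{Dual classes in $\hat W$}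
In $\hat W$ a $2$-dimensional class pairs with classes of dimension $2+j$. Let $\iota:T^2\times T^j\to\hat W$ be the inclusion of $(s\times T^2)\times T^j$ in $1\cdot X_0\times T^j$, and let $\Xi=\iota_*[T^2\times T^j]$. On $\pi_1$, up to conjugation, $\iota$ is an isomorphism onto $A_1\times C$. For $\zeta\in H_{2+j}(\hat W)=\bigoplus_iH_{2+j-i}(\hat V)\otimes H_i(T^j)$ let $\zeta^\flat\otimes[T^j]$ be the component with $i=j$. Thus $\zeta^\flat\in H_2(\hat V)$, $(\gamma\zeta)^\flat=\gamma\zeta^\flat$ and $\Xi^\flat=\Sigma$. Let $\omega$ generate $H^j(T^j)$. Then
\begin{equation}\label{eq:flat}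
\zeta^\flat=\mathrm{pr}_{1*}(\zeta\cap\mathrm{pr}_2^*\omega),\qquad\xi\cdot\zeta=\xi\cdot\zeta^\flat\quad\text{for }\xi\in H_2(\hat V),
\end{equation}
the last intersection number being taken in $\hat V$. The first formula holds because capping with $\omega$ kills $H_i(T^j)$ for $i<j$ and sends $[T^j]$ to the class of a point. For the second, $H_i(T^j\setminus0)\to H_i(T^j)$ is onto for $i<j$, so the components with $i<j$ are represented by cycles disjoint from $\hat V\times0$. For the component with $i=j$ we may assume by bilinearity that $\xi$ and $\zeta^\flat$ are represented by transverse embedded surfaces $F_1,F_2$; then $F_1\times0$ and $F_2\times T^j$ meet transversely in $(F_1\cap F_2)\times0$. In particular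
\begin{equation}\label{eq:Xi}
\gamma x\cdot\gamma'\Xi=\delta_{\gamma,\gamma'},\qquad\Sigma\cdot\gamma'\Xi=0 .
\end{equation}

\section{Normalized lifts}\label{sec:lifts}

Let $f\in\mathrm{Diff}(M)^G$. Since $f$ commutes with $G$, it preserves stabilizers, hence $M^\circ$, and it induces a diffeomorphism $\bar f$ of $W$. This is where the nontriviality of the $g_i$ enters: it makes the removed set intrinsic to the action. We want $\Gamma$ to act on $H_*(\hat W)$, and for this $\bar f$ must lift, and must have a preferred lift.

\subsection*{Lifts exist}
The group $\pi=\Pi*A$ has trivial center, so the center of $\pi_1(W)=\pi\times C$ is $C$. Hence $\bar f_*$, which is defined up to inner automorphisms, induces an automorphism of $\pi=(\pi\times C)/C$. As $A$ is the only $\mathbb Z^2$ factor of $\pi=\mathbb Z*\dots*\mathbb Z*A$, Lemma~\ref{lem:kurosh} shows that this automorphism maps $A$ onto a conjugate of $A$, so it preserves $\langle\langle A\rangle\rangle$. Then $\bar f_*$ preserves the preimage $\langle\langle A\rangle\rangle\times C=\pi_1(\hat W)$, and $\bar f$ lifts to a diffeomorphism $F$ of $\hat W$. The lifts of $\bar f$ are the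 maps $\gamma F$, $\gamma\in\Pi$. For each lift, $F\gamma F^{-1}$ covers the identity, so $F\gamma F^{-1}=\varphi_F(\gamma)$ defines $\varphi_F\in\operatorname{Aut}(\Pi)$. The maps $\varpi F$ and $f\varpi$ are lifts of the same map from the connected space $\hat W$ to $W$ through the regular $G$-cover $M^\circ\to W$, so
\begin{equation}\label{eq:PF}
\varpi F=g f\varpi\quad\text{for some }g\in G .
\end{equation}

\subsection*{Choosing a lift}
The center of $\pi_1(\hat W)=R\times C$ is $C$. So an automorphism induced by $F$ has the form
\begin{equation}\label{eq:Fstar}
F_*(h,c)=\big(\bar F(h),\,\psi(h)+\mu c\big),\qquad\bar F\in\operatorname{Aut}(R),\quad\psi\in\operatorname{Hom}(R,C),\quad\mu\in GL_j(\mathbb Z),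
\end{equation}
and a change of base path changes only $\bar F$, by an inner automorphism. By Lemma~\ref{lem:kurosh}, $\bar F(A_1)$ is a conjugate of $A_{\gamma_F}$ for a unique $\gamma_F\in\Pi$. Since $\gamma_{\gamma F}=\gamma\,\gamma_F$, exactly one lift has $\gamma_F=1$. We call it the \emph{normalized lift} of $f$.

Compositions and inverses of normalized lifts preserve the conjugacy class of $A_1$, so they are normalized. A path $f_s$ in $\mathrm{Diff}(M)^G$ induces a homotopy $\bar f_s$, which lifts to a homotopy $F_s$ starting at the normalized lift $F_0$. Each $F_s$ is a lift of $\bar f_s$ homotopic to $F_0$, hence normalized, and $\varphi_{F_s}=\varphi_{F_0}$ because $F_s\gamma$ and $\varphi_{F_0}(\gamma)F_s$ are lifts of the same homotopy that agree at $s=0$. Thus $\Gamma$ acts on $H_*(\hat W)$ by $f\mapsto F_*$, the automorphism $\varphi_F$ depends only on the class of $f$, and, extending $\varphi_F$ linearly to $\Lambda$,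
\begin{equation}\label{eq:semilinear}
F_*(\lambda\xi)=\varphi_F(\lambda)F_*(\xi)\qquad(\lambda\in\Lambda,\ \xi\in H_*(\hat W)).
\end{equation}
Each $F_*$ preserves intersection numbers and spherical classes.

\begin{lemma}\label{lem:x}
If $F$ is a normalized lift, then $F_*x=x$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:spherical}, $F_*x=\sum_\gamma u_\gamma\,\gamma x$. We find the $u_\gamma$ by pairing with the images of the dual classes $\gamma'\Xi$. By \eqref{eq:degree} and \eqref{eq:Fstar}, $F_*\Xi\cdot\gamma x$ is the determinant modulo $2$ of the map
\[
A_1\times C\to\pi_1(T^2)\times C,\qquad(h,c)\mapsto\big(q_{\gamma*}\bar F(h),\,\psi(h)+\mu c\big).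
\]
Now $\bar F$ maps $A_1$ onto a conjugate of $A_1$. For $\gamma\ne1$ the first coordinate vanishes and the determinant is $0$. For $\gamma=1$ the matrix is block triangular with diagonal blocks in $GL_2(\mathbb Z)$ and $GL_j(\mathbb Z)$, so the determinant is $\pm1$. Hence $F_*\Xi\cdot\gamma x=\delta_{\gamma,1}$, and by \eqref{eq:semilinear}
\[
F_*(\gamma'\Xi)\cdot\gamma x=F_*\Xi\cdot\varphi_F(\gamma')^{-1}\gamma x=\delta_{\gamma,\varphi_F(\gamma')} .
\]
With \eqref{eq:Xi} this gives $\delta_{1,\gamma'}=x\cdot\gamma'\Xi=F_*x\cdot F_*(\gamma'\Xi)=u_{\varphi_F(\gamma')}$ for all $\gamma'$. As $\varphi_F$ is an automorphism, $u_1=1$ and all other $u_\gamma$ vanish.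
\end{proof}

\begin{remark}
The factor $T^2$ of $X$ has served twice: its fundamental group singles out a lift, and its asphericity separates $x$ from $\Sigma$. With $S^2\times S^2$ in place of $X$, the cover $\hat V$ would be simply connected, and exchanging the two factors in every summand (by a map isotoped to fix $\Delta$) would be an equivariant diffeomorphism with a lift that exchanges the two generators of $H_2(\hat V)$. Likewise $T^j$ adds nothing to $\pi_2$, and it is visible in $\pi_1$ as the center.
\end{remark}

\section{The homomorphism $\Theta$}\label{sec:theta}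

The class $x$ is fixed, so the information is in $F_*\Sigma$. For $j>0$ this class may leave $H_2(\hat V)$, and we restrict to a subgroup on which it does not. Let
\[
\Gamma_1=\ker\big(\Gamma\to\operatorname{Aut}H_1(M)\big).
\]
It is normal, it has finite index because $H_1(M)$ is a finite group, and it contains $K$ because a diffeomorphism isotopic to the identity acts trivially on homology.

\begin{lemma}\label{lem:a}
Let $f\in\Gamma_1$ have normalized lift $F$. Then $F_*\Sigma=\Sigma+a(f)x$ for a unique $a(f)=\sum_\gamma a_\gamma\gamma\in\Lambda$, and $a_\gamma=a_{\gamma^{-1}}$ for all $\gamma\in\Pi$.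
\end{lemma}

\begin{proof}
Represent $\Sigma$ by $\sigma=\iota|_{T^2\times0}$, and put $\sigma_1=\mathrm{pr}_1F\sigma:T^2\to\hat V$ and $\sigma_2=\mathrm{pr}_2F\sigma:T^2\to T^j$. On $\pi_1$ these maps induce $\bar F|_{A_1}$ and $\psi|_{A_1}$.

\emph{Step 1: $\sigma_2$ is trivial on mod $2$ homology in positive degrees.} By \eqref{eq:PF} and $\mathrm{pr}\circ g=\mathrm{pr}$ we have $\sigma_2=\mathrm{pr}\,\varpi F\sigma=\mathrm{pr}\,f\varpi\sigma$. Since $f_*$ is the identity on $H_1(M)$ and $\mathrm{pr}\,\varpi\sigma$ is constant, $\sigma_{2*}=\mathrm{pr}_*(\varpi\sigma)_*=0$ on $H_1(T^2)$. So $\sigma_2^*$ vanishes on $H^1(T^j)$, hence on all cohomology of positive degree since $H^*(T^j)$ is generated in degree $1$, and dually on homology. In particular $\psi|_{A_1}\equiv0$ modulo $2$.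

\emph{Step 2: the form of $F_*\Sigma$.} The map $F\sigma$ is the diagonal $T^2\to T^2\times T^2$ followed by $\sigma_1\times\sigma_2$. By Step 1, $(\sigma_1\times\sigma_2)_*$ kills every K\"unneth component of the diagonal class except $[T^2]\otimes[\mathrm{pt}]$. So $F_*\Sigma=\sigma_{1*}[T^2]\in H_2(\hat V)$. By \eqref{eq:q} the coefficient of $\gamma\Sigma$ in it is $\deg_2(q_\gamma\sigma_1)$, the determinant of $q_{\gamma*}\bar F|_{A_1}$ modulo $2$. As $\bar F(A_1)$ is a conjugate of $A_1$, this is $1$ for $\gamma=1$ and $0$ otherwise. So $F_*\Sigma=\Sigma+ax$, with $a$ unique by Lemma~\ref{lem:homology}.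

\emph{Step 3: $(F_*\Xi)^\flat=\Sigma+ax$.} For $j=0$ this is Step 2. In general, \eqref{eq:flat} and naturality of the cap product give
\[
(F_*\Xi)^\flat=(\mathrm{pr}_1F\iota)_*\big([T^2\times T^j]\cap(\mathrm{pr}_2F\iota)^*\omega\big).
\]
On $H_1(T^2\times T^j)$ the map $\mathrm{pr}_2F\iota$ induces $(h,c)\mapsto\psi(h)+\mu c=\mu c$, by Step 1. Writing $\omega$ as a product of $j$ classes of degree $1$, we get $(\mathrm{pr}_2F\iota)^*\omega=\det(\mu)(1\times\omega)=1\times\omega$. The cap product is $[T^2\times0]$, whose image is $\sigma_{1*}[T^2]=\Sigma+ax$.

\emph{Step 4: symmetry.} Let $\gamma\in\Pi$ and write $\gamma=\varphi_F(\gamma')$. By \eqref{eq:Xi}, \eqref{eq:semilinear}, \eqref{eq:flat} and Steps 2 and 3,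
\[
0=\Sigma\cdot\gamma'\Xi=F_*\Sigma\cdot\gamma F_*\Xi=(\Sigma+ax)\cdot\gamma(\Sigma+ax)=\Sigma\cdot\gamma ax+ax\cdot\gamma\Sigma ,
\]
where \eqref{eq:form} removes the other two terms. By \eqref{eq:form} again, $\Sigma\cdot\gamma ax$ is the coefficient of $1$ in $\gamma a$, namely $a_{\gamma^{-1}}$, and $ax\cdot\gamma\Sigma=a_\gamma$.
\end{proof}

\begin{remark}
The hypothesis $f\in\Gamma_1$ is used only in Step 1, which is vacuous for $j=0$; so for $n=4$ the lemma holds on all of $\Gamma$. For $j\ge1$ it fails on $\Gamma$. Compose the projection $X\to T^2$ with a self-map of $T^2$ that is homotopic to the identity and sends a neighborhood of $E_0$ to $0$, and then with a homomorphism $T^2\to T^j$ that is nonzero on $H_1$. Using this map on each $gX_0$ and $0$ on $N'$ gives a $G$-invariant map $\psi_0:M_4\to T^j$. For $f(v,z)=(v,z+\psi_0(v))$ the class $F_*\Sigma$ has the nonzero component $\alpha\otimes\psi_{0*}\alpha'+\alpha'\otimes\psi_{0*}\alpha$ in $H_1(\hat V)\otimes H_1(T^j)$, where $\alpha,\alpha'$ is a basis of $H_1(s\times T^2)$.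
\end{remark}

For $f,f'\in\Gamma_1$ with normalized lifts $F,F'$, Lemmas~\ref{lem:x} and~\ref{lem:a} and \eqref{eq:semilinear} give $F'_*F_*\Sigma=\Sigma+a(f')x+\varphi_{F'}(a(f))x$, that is,
\begin{equation}\label{eq:crossed}
a(f'f)=a(f')+\varphi_{F'}(a(f)).
\end{equation}
To turn this crossed homomorphism into a homomorphism we need additive functionals that are invariant under $\operatorname{Aut}(\Pi)$. The sum of the $a_\gamma$ over all $\gamma$ with $\operatorname{div}(\gamma)=k$ is such a functional, but it vanishes on every $a(f)$: the terms for $\gamma$ and $\gamma^{-1}$ are distinct, since $\Pi$ is torsion-free, and they cancel. The symmetry in Lemma~\ref{lem:a} allows us to take half of the sum. Let $\Lambda^+\subset\Lambda$ be the additive subgroup of all $a$ with $a_\gamma=a_{\gamma^{-1}}$; it is preserved by $\operatorname{Aut}(\Pi)$. For $k\ge1$ and $a\in\Lambda^+$ put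
\[
c_k(a)=\sum_{\{\gamma,\gamma^{-1}\}:\ \operatorname{div}(\gamma)=k}a_\gamma\in\mathbb F_2,
\]
the finite sum running over unordered pairs with $\gamma\neq1$. An automorphism of $\Pi$ permutes these pairs, so $c_k$ is additive and $\operatorname{Aut}(\Pi)$-invariant. Define $\Theta_k(f)=c_k(a(f))$ and $\Theta=(\Theta_k)_{k\ge1}$. Applying $c_k$ to \eqref{eq:crossed} proves the following.

\begin{lemma}\label{lem:theta}
$\Theta:\Gamma_1\to\prod_{k\ge1}\mathbb F_2$ is a homomorphism.
\end{lemma}

\section{The barbell diffeomorphism}\label{sec:barbell}

We need diffeomorphisms that add a prescribed translate of $x$ to $\Sigma$. They come from one local model. Take a $3$-ball with two holes and drag one hole along a loop around the other. A single loop is null-homotopic, but a one-parameter family of loops can sweep out a sphere enclosing the second hole. The parameter of the family becomes the fourth coordinate.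

\subsection*{Construction}
Let $I=[0,1]$, $\mathbf i=(1,0,0)\in\mathbb R^3$ and $\mathbb D=\{|p|\le10\}$. Let $B_1=\{|p-5\mathbf i|<1\}$, $B_2=\{|p|<1\}$, $P=\mathbb D\setminus(B_1\cup B_2)$, and let $\mathcal B=P\times I\subset\mathbb R^4$ be the \emph{barbell}, with last coordinate $u$; see Figure~\ref{fig:barbell}. It is a compact $4$-manifold with corners, homotopy equivalent to $S^2\vee S^2$. Let $c:I^2\to\{|p|=5\}$ be smooth, equal to $5\mathbf i$ near $\partial I^2$, and of degree $1$ as a map from $I^2/\partial I^2$. Let $\chi:\mathbb R^3\to I$ be smooth, equal to $1$ for $|p|\le2$, with support in $\{|p|<3\}$. For fixed $u$ let $\Phi_{u,v}$, $v\in I$, with $\Phi_{u,0}=\mathrm{id}$, be the flow in the time variable $v$ of the vector field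
\[
p\mapsto\chi\big(p-c(u,v)\big)\,\partial_vc(u,v).
\]
It has the following properties.
\begin{enumerate}
\item[(a)] $\Phi_{u,v}(p)=p+c(u,v)-5\mathbf i$ for $|p-5\mathbf i|\le2$, since the right side is an integral curve starting at $p$ and staying within distance $2$ of $c(u,v)$.
\item[(b)] $\Phi_{u,v}$ is the identity outside a compact subset of $\{2<|p|<8\}$, since $|c|=5$.
\item[(c)] $\Phi_{u,v}=\mathrm{id}$ for $u$ near $0$ or $1$, since there $\partial_vc=0$.
\end{enumerate}
As $c(u,1)=5\mathbf i$, property (a) shows that $\Phi_{u,1}$ is the identity on $\{|p-5\mathbf i|\le2\}$. With (b) and (c) it follows that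
\[
\beta(p,u)=(\Phi_{u,1}(p),u)
\]
is a diffeomorphism of $\mathcal B$ equal to the identity near $\partial\mathcal B$; in particular it preserves orientation.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.36]
\draw[thick] (0,0) circle (10);
\draw[dashed] (0,0) circle (5);
\filldraw[fill=gray!30] (0,0) circle (1);
\filldraw[fill=gray!30] (5,0) circle (1);
\draw[very thick] (0,0) circle (2);
\draw[very thick] (5,0) circle (2);
\draw[very thick] (2,0) -- (3,0);
\draw (6,0) -- (10,0);
\draw (-1,0) -- (-10,0);
\node at (0,0) {\scriptsize $B_2$};
\node at (5,0) {\scriptsize $B_1$};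
\node at (0,2.8) {\small $S_2$};
\node at (7,2.2) {\small $S_1$};
\node at (2.5,1.2) {\small $J$};
\node at (8.5,0.7) {\small $\lambda_1$};
\node at (-7.5,0.7) {\small $\lambda_2$};
\node at (-5.2,4.6) {\small $|p|=5$};
\end{tikzpicture}
\caption{The plane section $p_3=0$ of the ball $\mathbb D$ of radius $10$ with the two holes $B_1,B_2$. The hole $B_1$ is dragged along loops that sweep out the dashed sphere around $B_2$. The heavy lines are the spine: the spheres $S_1,S_2$ and the bar $J$. The arc $\lambda_i$ meets $S_i$ once and misses the other sphere.}
\label{fig:barbell}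
\end{figure}

The \emph{spine} of $\mathcal B$ is $Q=S_1\cup S_2\cup J$, where
\[
S_1=\{|p-5\mathbf i|=2\},\qquad S_2=\{|p|=2\},\qquad J=\{x\mathbf i:2\le x\le3\},
\]
all placed at the level $u=\frac12$ when regarded as subsets of $\mathcal B$. The arc $J$ is the \emph{bar}. The classes $[S_1],[S_2]$ form a basis of $H_2(\mathcal B)$.

\subsection*{Variation}
Since $\beta$ is the identity near $\partial\mathcal B$, the rule $[z]\mapsto[\beta z-z]$ defines a homomorphism
\[
\operatorname{var}:H_2(\mathcal B,\partial\mathcal B)\to H_2(\mathcal B).
\]
Indeed $\partial(\beta z-z)=0$ for a relative cycle $z$, and if $z=\partial w+z'$ with $z'$ in $\partial\mathcal B$, then $\beta z-z=\partial(\beta w-w)$. Let $\lambda_1(s)=(6+4s)\mathbf i$ and $\lambda_2(s)=-(1+9s)\mathbf i$ for $s\in I$, and let $D_i=\lambda_i\times I$. The square $D_i$ is a relative cycle that meets $S_i$ transversely in one point and misses the other sphere. By Lefschetz duality $D_1,D_2$ is the basis of $H_2(\mathcal B,\partial\mathcal B)$ dual to $[S_1],[S_2]$, and every relative class satisfies $[z]=([z]\cdot S_1)D_1+([z]\cdot S_2)D_2$. The square $D_1$ is attached to the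 moving hole, so it should get wrapped around the other one.

\begin{lemma}\label{lem:var}
$\operatorname{var}(D_1)=[S_2]+\epsilon[S_1]$ for some $\epsilon\in\mathbb F_2$.
\end{lemma}

\begin{proof}
Let $\operatorname{dir}(p)=p/|p|$. The composite $\mathcal B\to P\to S^2$ of the projection with $\operatorname{dir}$ sends $[S_2]$ to $[S^2]$, and it sends $[S_1]$ to $0$ because $S_1$ bounds a ball in $\mathbb R^3\setminus0$. So we must show that the cycle $\beta D_1-D_1$ maps to $[S^2]$. By (b) the maps $\Phi_{u,v}$ preserve $\mathbb R^3\setminus 0$, so we can define
\[
h:I^3\to S^2,\qquad h(s,u,v)=\operatorname{dir}\big(\Phi_{u,v}(\lambda_1(s))\big).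
\]
Note that $\operatorname{dir}\circ\lambda_1\equiv\mathbf i$. Hence $h\equiv\mathbf i$ on the face $v=0$, where $\Phi_{u,0}=\mathrm{id}$; on the faces $u=0$ and $u=1$, by (c); and on the face $s=1$, since $\Phi_{u,v}$ fixes $10\mathbf i$ by (b). There remain the faces $s=0$ and $v=1$. Each has three edges lying in the four constant faces, and the two share the fourth edge $\{s=0,\ v=1\}$. On that edge $h=\operatorname{dir}(\Phi_{u,1}(6\mathbf i))=\operatorname{dir}(6\mathbf i)=\mathbf i$, because $\Phi_{u,1}$ is the identity on $\{|p-5\mathbf i|\le2\}$. So $h$ restricts on each of the two faces to a map $(I^2,\partial I^2)\to(S^2,\mathbf i)$, and the two mod $2$ degrees add up to $\deg_2(h|_{\partial I^3})$, which is $0$ because $h$ is defined on the whole cube.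

On the face $s=0$, property (a) gives $h=\operatorname{dir}(c(u,v)+\mathbf i)$. The maps $\operatorname{dir}(c+\tau\mathbf i)$, $\tau\in I$, are defined since $|c|=5$, and they send $\partial I^2$ to $\mathbf i$ since $c=5\mathbf i$ there. They form a homotopy to $\operatorname{dir}\circ c$, which has degree $1$. Therefore $h|_{v=1}$ has mod $2$ degree $1$. Finally, in the coordinates $(s,u)$ the square $\beta D_1$ maps to $S^2$ by $h|_{v=1}$ and $D_1$ maps to the point $\mathbf i$. So the image of $\beta D_1-D_1$ in $H_2(S^2)\cong H_2(S^2,\mathbf i)$ is the generator.
\end{proof}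

We shall not compute $\epsilon$ or $\operatorname{var}(D_2)$: the first does not affect $\Theta$, and what we need of the second follows from the symmetry in Lemma~\ref{lem:a}.

\subsection*{Implants}
Let $Z$ be a $4$-manifold without boundary and let $e=(e_i)_{i\in\mathcal A}$ be a locally finite family of embeddings $\mathcal B\to Z$ with disjoint images. The \emph{implant} $\beta_e$ is the diffeomorphism of $Z$ equal to $e_i\beta e_i^{-1}$ on $e_i(\mathcal B)$ and to the identity elsewhere.

\begin{lemma}\label{lem:implant}
\begin{enumerate}
\item[(i)] For $\xi\in H_2(Z)$,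
\[
(\beta_e)_*\xi-\xi=\sum_i e_{i*}\operatorname{var}\big((\xi\cdot e_{i*}[S_1])D_1+(\xi\cdot e_{i*}[S_2])D_2\big).
\]
\item[(ii)] If $\mathcal A$ is finite and $e^s$, $s\in I$, is a smooth isotopy of embeddings $\mathcal A\times\mathcal B\to Z$, then $\beta_{e^s}$ is a smooth isotopy of diffeomorphisms of $Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\mathcal B_-\subset\mathcal B$ be the complement of an open collar of $\partial\mathcal B$, thin enough that $\beta=\mathrm{id}$ on the collar and $S_1\cup S_2\subset\mathcal B_-$. The sets $Z_0=Z\setminus\bigcup_ie_i(\mathcal B_-)$ and $e_i(\operatorname{int}\mathcal B)$ form an open cover of $Z$; here local finiteness makes $Z_0$ open. After subdivision $\xi$ is represented by a cycle $z_0+\sum_ie_i(z_i)$ with $z_0$ a chain in $Z_0$ and $z_i$ a chain in $\operatorname{int}\mathcal B$, almost all zero. The images of the $e_i$ are disjoint, so $e_i(\partial z_i)$ must cancel against $\partial z_0$, and $\partial z_i$ lies in $\mathcal B\setminus\mathcal B_-$. As $\beta_e$ fixes $z_0$, we get $(\beta_e)_*\xi-\xi=\sum_ie_{i*}[\beta z_i-z_i]=\sum_ie_{i*}\operatorname{var}[z_i]$, where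 $[z_i]\in H_2(\mathcal B,\mathcal B\setminus\mathcal B_-)\cong H_2(\mathcal B,\partial\mathcal B)$. By locality, $[z_i]\cdot S_k=\xi\cdot e_{i*}[S_k]$ for $k=1,2$.

(ii) The map $(b,s)\mapsto(e^s(b),s)$ embeds $\mathcal A\times\operatorname{int}\mathcal B\times I$ as an open subset of $Z\times I$. On this subset $(z,s)\mapsto\beta_{e^s}(z)$ is smooth, and it equals $z$ off the image of the compact set $\mathcal A\times\operatorname{supp}\beta\times I$.
\end{proof}

\section{Barbells up to isotopy}\label{sec:isotopy}

By Lemma~\ref{lem:implant}(ii), the isotopy class of an implant depends only on the isotopy class of the embedding. We show that an embedded barbell is controlled by its spheres, its bar and one element of $\mathbb Z/2$, and that the bar matters only up to homotopy. We use the following consequence of the inverse function theorem, called the \emph{germ principle} below: a smooth map between manifolds of the same dimension that is injective on a compact set $Q$ and has invertible derivative at each point of $Q$ restricts to an embedding of a neighborhood of $Q$. Applied to $(b,s)\mapsto(m_s(b),s)$ and $Q\times I$, it yields one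 neighborhood of $Q$ that works for a smooth family $m_s$, $s\in I$.

Near $J$ we use coordinates $(x,y)$ on $\mathcal B$ with $x=p_1$ and $y=(p_2,p_3,u-\frac12)\in\mathbb R^3$. Let $\mathcal G=\{L\in GL^+(4,\mathbb R):L\partial_x=\partial_x\}$. Its elements are block triangular with diagonal blocks $1$ and an element of $GL^+(3,\mathbb R)$, so $\mathcal G$ deformation retracts onto $SO(3)$. Thus $\mathcal G$ is connected and $\pi_1(\mathcal G)=\mathbb Z/2$.

\begin{lemma}[Shrinking]\label{lem:shrink}
For every neighborhood $O$ of $Q$ in $\mathcal B$ there is an isotopy of embeddings $\kappa_s:\mathcal B\to\mathcal B$ with $\kappa_0=\mathrm{id}$, fixed near $Q$, such that $\kappa_1(\mathcal B)\subset O$.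
\end{lemma}

\begin{proof}
Let $\alpha:\mathbb R\to\mathbb R$ be smooth and nondecreasing with zero set $[0,5]$, and let $w(p)=-(\alpha(p_1),p_2,p_3)$. Both $p_1\alpha(p_1)$ and $(p_1-5)\alpha(p_1)$ are nonnegative, so along the flow of $w$ the functions $|p|^2$, $|p-5\mathbf i|^2$ and $p_2^2+p_3^2$ do not increase, and $p_1$ moves monotonically toward $[0,5]$. On $\partial\mathbb D$ we have $p\cdot w=-(p_1\alpha(p_1)+p_2^2+p_3^2)<0$, since $p_1=\pm10$ when $p_2=p_3=0$; so $w$ points strictly inward. Every trajectory converges to a point of the segment $[0,5\mathbf i]$, because $p_2,p_3\to0$ and $p_1$ converges to a zero of $\alpha$. For $0<\eta<\frac12$ let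
\[
\mathcal K_\eta=\{|p|<2+\eta\}\cup\{|p-5\mathbf i|<2+\eta\}\cup\{-\eta<p_1<5+\eta,\ p_2^2+p_3^2<\eta^2\}.
\]
Each of the three sets is forward invariant, and $\mathcal K_\eta$ is an open neighborhood of the segment. By compactness of $\mathbb D$ there is $T$ such that the time-$T$ flow of $w$ maps $\mathbb D$ into $\mathcal K_\eta$. The closure of $\mathcal K_{\eta/2}$ lies in $\mathcal K_\eta$, so there is a smooth $\chi_\eta:\mathbb D\to I$ equal to $0$ on $\mathcal K_{\eta/2}$ and to $1$ off $\mathcal K_\eta$. Trajectories of $\chi_\eta w$ run forward along those of $w$, at full speed until they enter $\mathcal K_\eta$, which they never leave. So the time-$T$ flow of $\chi_\eta w$ also maps $\mathbb D$ into $\mathcal K_\eta$. This flow consists of embeddings fixed on $\mathcal K_{\eta/2}$, so it maps the complement of the two open balls of radius $2$ into itself. On the shells $1\le|p|\le2$ and $1\le|p-5\mathbf i|\le2$ use instead a radial isotopy, fixed near radius $2$, that ends in radii greater than $2-\eta$. Together these give an isotopy of embeddings $P\to P$, fixed near $S_1\cup S_2\cup J$.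

Its final image lies within distance $\eta$ of $S_1\cup S_2\cup J$. A point of the image in one of the balls of radius $2+\eta$ is within $\eta$ of the corresponding sphere. Any other point lies in the third set and satisfies $p_1^2\ge(2+\eta)^2-\eta^2>4$ and likewise $(p_1-5)^2>4$; with $-\eta<p_1<5+\eta$ this gives $2<p_1<3$, so the point is within $\eta$ of $J$. Take the product with an isotopy of embeddings $I\to I$, fixed near $\frac12$, that ends in $(\frac12-\eta,\frac12+\eta)$. The final image is within $2\eta$ of $Q$, hence in $O$ for small $\eta$.
\end{proof}

\begin{lemma}[Existence]\label{lem:exist}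
Let $Z$ be an oriented $4$-manifold without boundary. Let $\nu_1,\nu_2$ be orientation-preserving embeddings into $Z$ of neighborhoods of $S_1,S_2$ in $\mathcal B$, with disjoint images. Let $b:J\to Z$ be an embedding that equals $\nu_i$ near the end of $J$ on $S_i$ and maps the interior of $J$ off $\nu_1(S_1)\cup\nu_2(S_2)$. Then every neighborhood $O'$ of $\nu_1(S_1)\cup\nu_2(S_2)\cup b(J)$ contains the image of an orientation-preserving embedding $e:\mathcal B\to Z$ that equals $\nu_i$ near $S_i$ and equals $b$ on $J$.
\end{lemma}

\begin{proof}
Trivialize $b^*TZ$ by an oriented frame with first vector $b'(x)$. Then orientation-preserving isomorphisms $L_x:\mathbb R^4\to T_{b(x)}Z$ with $L_x\partial_x=b'(x)$ correspond to elements of $\mathcal G$. Near the ends of $J$ the derivatives $D\nu_i$ are such isomorphisms, and since $\mathcal G$ is connected they extend to a smooth family $L_x$ over $J$. In a chart of $Z$ containing the arc $b(J)$ put $m(x,y)=b(x)+L_x(0,y)$; along $J$ this map has value $b$ and derivative $L$. Near each end, $\nu_i$ has the same value and derivative along $J$. So if $\tau(x)$ is a cutoff function equal to $1$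 close to that end and supported where $b=\nu_i$ and $L=D\nu_i$, then $\tau\nu_i+(1-\tau)m$ still has value $b$ and derivative $L$ along $J$, and it equals $\nu_i$ near the end. Together with $\nu_1,\nu_2$ on thin neighborhoods of the spheres this defines a smooth map near $Q$, injective on $Q$, with invertible orientation-preserving derivative along $Q$. By the germ principle it embeds a neighborhood $O$ of $Q$, with image in $O'$ if $O$ is small. Precompose with $\kappa_1$ from Lemma~\ref{lem:shrink}.
\end{proof}

Let $e,e':\mathcal B\to Z$ be orientation-preserving embeddings that agree near $S_1\cup S_2$ and on $J$. Then $x\mapsto(De)^{-1}De'$ is a map $J\to\mathcal G$ equal to the identity matrix near the ends. Its class in $\pi_1(\mathcal G)=\mathbb Z/2$ is the \emph{framing difference} $\operatorname{fr}(e,e')$. It is additive, $\operatorname{fr}(e,e'')=\operatorname{fr}(e,e')+\operatorname{fr}(e',e'')$, because $(De)^{-1}De''$ is the pointwise product of $(De)^{-1}De'$ and $(De')^{-1}De''$, and pointwise products of loops in a topological group represent products in $\pi_1$. For families indexed by a finite set $\mathcal A$ the framing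 difference is an element of $(\mathbb Z/2)^{\mathcal A}$.

\begin{lemma}[Uniqueness]\label{lem:unique}
Let $\mathcal A$ be finite and let $e,e':\mathcal A\times\mathcal B\to Z$ be orientation-preserving embeddings that agree near the spheres and on the bars. If $\operatorname{fr}(e,e')=0$, then $e$ and $e'$ are isotopic through embeddings.
\end{lemma}

\begin{proof}
We work on each component near $Q$, first matching derivatives along the bar and then removing the higher-order difference. Choose a smooth homotopy $L_s:J\to\mathcal G$ from the identity to $(De)^{-1}De'$, equal to the identity near the ends of $J$ for all $s$. Put $m_s(x,y)=(x,0)+L_s(x)(0,y)$ for small $y$, and extend $m_s$ by the identity near the spheres. Then $m_s$ is the identity on $Q$, and its derivative along $J$ is $L_s(x)$, since $L_s\partial_x=\partial_x$. By the germ principle $e\circ m_s$ is an isotopy of embeddings on a neighborhood of $Q$, from $e$ to $em_1$. The map $em_1$ equals $e'$ near the spheres and on $J$, and $D(em_1)=De\,(De)^{-1}De'=De'$ along $J$. So $\theta=(em_1)^{-1}e'$ is defined near $Q$, is the identity near the spheres and on $J$, and has identity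 derivative along $J$. The maps $\theta_s=(1-s)\,\mathrm{id}+s\theta$, formed in $\mathbb R^4\supset\mathcal B$, have the same properties, so $em_1\theta_s$ is an isotopy of embeddings near $Q$ from $em_1$ to $e'$. All these maps restrict on $Q$ to $e|_Q$, and the spines $e(\{a\}\times Q)$ are disjoint compact sets. So for a small neighborhood $O$ of $Q$ we obtain an isotopy of embeddings $\mathcal A\times O\to Z$ from $e|_O$ to $e'|_O$. With $\kappa$ from Lemma~\ref{lem:shrink}, $e\simeq e\kappa_1\simeq e'\kappa_1\simeq e'$.
\end{proof}

The next lemma is where dimension four is needed: the track of a homotopy of arcs is a surface in a $5$-manifold, and generic surfaces there have no double points.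

\begin{lemma}[Arcs]\label{lem:arcs}
Let $Z$ be a compact $4$-manifold with boundary and $\mathcal A$ a finite set. Let $a_0,a_1:\mathcal A\times I\to Z$ be smooth embeddings sending endpoints to $\partial Z$ and all other points to $\operatorname{int}Z$. Suppose $a_0=a_1$ near the endpoints and that corresponding arcs are homotopic rel endpoints. Then there is an isotopy $\Psi_s$ of $Z$ with compact support in $\operatorname{int}Z$, $\Psi_0=\mathrm{id}$ and $\Psi_1a_0=a_1$.
\end{lemma}

\begin{proof}
Let $a_0=a_1$ for $x\in[0,3\eta]\cup[1-3\eta,1]$. On each component, the loop formed by the restrictions of $a_0$ and $a_1$ to $[2\eta,1-2\eta]$ is conjugate, along the common initial piece, to the null-homotopic loop $a_0\bar a_1$. It lies in $\operatorname{int}Z$, and $\operatorname{int}Z\to Z$ is a homotopy equivalence, so the two restrictions are homotopic rel endpoints in $\operatorname{int}Z$. Extend the homotopy by the stationary one on the end pieces and make it stationary for $s\le\frac13$ and $s\ge\frac23$. It is smooth near the closed set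
\[
\mathcal F=\{x\le\eta\}\cup\{x\ge1-\eta\}\cup\{s\le\tfrac14\}\cup\{s\ge\tfrac34\}\subset\mathcal A\times I\times I,
\]
so it can be approximated by a smooth map $h^0$ that agrees with it on $\mathcal F$ and maps the closure of $\Omega=(\mathcal A\times I\times I)\setminus\mathcal F$ into $\operatorname{int}Z$. The space $\mathcal H$ of smooth maps with these two properties is a Baire space in the $C^\infty$ topology. Consider two kinds of condition on $h\in\mathcal H$:
\begin{enumerate}
\item[(1)] for a compact set $\Omega_1\subset\Omega$: $\partial_xh\neq0$ on $\Omega_1$;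
\item[(2)] for disjoint compact sets $\Omega_1\subset\Omega$ and $\Omega_2\subset\mathcal A\times I\times I$: $h(\mathbf p)\ne h(\mathbf p')$ whenever $\mathbf p\in\Omega_1$ and $\mathbf p'\in\Omega_2$ have the same $s$-coordinate.
\end{enumerate}
Each condition is open. For density, by openness we may subdivide $\Omega_1$ and assume that $h$ maps a neighborhood of it into a chart. Let $\tau$ be a bump function equal to $1$ near $\Omega_1$, supported in that neighborhood, in $\Omega$, and off $\Omega_2$. For (1), the map $h+\tau xv$ with $v\in\mathbb R^4$ small fails only if $-v\in\partial_xh(\Omega_1)$, the smooth image of a $2$-dimensional set. For (2), the map $h+\tau v$ fails only if $v=h(\mathbf p')-h(\mathbf p)$ for a pair with equal $s$, and such pairs form a $3$-dimensional set. Both bad sets have measure zero in $\mathbb R^4$. Countably many conditions cover all points of $\Omega$ and all pairs of distinct points with one of them in $\Omega$, so some $h\in\mathcal H$ satisfies them all. On $\mathcal F$ each level $h_s$ is a restriction of $a_0$ or of $a_1$, so there $\partial_xh\neq0$ and no two points of $\mathcal F$ at the same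 level have the same image. Thus every $h_s$ is an injective immersion of a compact manifold, and $h_s$ is an isotopy of embeddings from $a_0$ to $a_1$ that is stationary for $x\le\eta$ and $x\ge1-\eta$. The isotopy extension theorem gives an ambient isotopy with $\Psi_sa_0=h_s$, supported near the compact set $h(\overline\Omega)\subset\operatorname{int}Z$.
\end{proof}

\section{Barbells that wind around the fixed set}\label{sec:fk}

We now build one equivariant diffeomorphism $f_k$ for each $k\ge1$. To compare the barbells later, all choices inside $X_0$ are made once, independently of $k$.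

\subsection*{Choices independent of $k$}
Let $E_1,E_2\subset T^2$ be closed discs with $E_0,E_1,E_2$ pairwise disjoint. A neighborhood of $S_i$ in $\mathcal B$ is a product of $S_i$ with an open disc. Let $\nu_i$ be an orientation-preserving identification of it with $S^2\times(\text{open disc in }E_i)\subset X_0$ taking $S_i$ to a sphere $S^2\times p_i$. A path from $p_i$ to $p$ in $T^2\setminus E_0$ shows that this sphere is homologous to $S^2\times p$ in $X_0$. Divide the bar into three consecutive closed intervals $J_2,J',J_1$, with $J_i$ containing the end on $S_i$. Fix an embedding $b$ into $V$ of a neighborhood of $J_1\sqcup J_2$ in $J$ with these properties: $b=\nu_i$ near the end on $S_i$; $b$ meets the two spheres only at the ends of $J$; $b$ maps $J_i$ into $X_0$ and meets $\partial X_0=\partial\Delta'$ only at the image $z_i$ of the point $J_i\cap J'$, where it crosses transversely. Such arcs exist by general position, since $1+1<4$ and $1+2<4$. For the same reason there is a loop $\ell\subset\operatorname{int}X_0$, nontrivial in $\pi_1(X_0)$, that misses $b(J_1\sqcup J_2)$ and both spheres; it will certify that a lift is normalized.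

\subsection*{The maps $f_k$}
Put $t=t_1$ and let $\tilde z_i\in\partial\tilde\Delta'$ be the lift of $z_i$. For $k\ge1$ choose an arc $\tilde b'_k:J'\to Y'$ from $\tilde z_1$ to $t^k\tilde z_2$, with interior in $\operatorname{int}Y'$, whose projection $b'_k$ to $V_0\setminus\operatorname{int}\Delta'$ equals $b$ near the ends of $J'$ and is embedded; the last condition holds after a small perturbation, as $1+1<4$. Let $b_k:J\to V$ be $b$ on $J_1\sqcup J_2$ and $b_k'$ on $J'$. It is a smooth embedded arc as in Lemma~\ref{lem:exist}, and it misses $\ell$. Let $e_k:\mathcal B\to V\setminus\ell$ be an orientation-preserving embedding equal to $\nu_i$ near $S_i$ and to $b_k$ on $J$.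

Since $\mathcal B$ is simply connected, $e_k$ lifts to every cover of $V$. Let $\tilde e_k:\mathcal B\to\hat V$ be the lift taking $S_1$ into $1\cdot X_0$. Its bar runs in $1\cdot X_0$ to $\tilde z_1$, follows $\tilde b_k'$ to $t^k\tilde z_2$ and enters $t^kX_0$. So $\tilde e_k(S_2)\subset t^kX_0$, and
\begin{equation}\label{eq:spheres}
(\gamma\tilde e_k)_*[S_1]=\gamma x,\qquad(\gamma\tilde e_k)_*[S_2]=\gamma t^kx\qquad(\gamma\in\Pi).
\end{equation}
Let $\hat e_k:G\times\mathcal B\to M_4^\circ$ be the embedding whose $g$-th component is $g$ times the image of $\tilde e_k$ in $\hat V/\ker\rho=M_4^\circ$; these are all the lifts of $e_k$. The group $G$ permutes the components, so the implant $f_k^{(4)}=\beta_{\hat e_k}$ is an equivariant diffeomorphism of $M_4$ covering $\beta_{e_k}$ on the free part. Put $f_k=f_k^{(4)}\times\mathrm{id}_{T^j}\in\mathrm{Diff}(M)^G$.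

\begin{lemma}\label{lem:value}
$f_k\in\Gamma_1$, and $\Theta_l(f_k)=\delta_{k,l}$ for all $k,l\ge1$.
\end{lemma}

\begin{proof}
Let $L=\hat e_k(G\times\mathcal B)$. By excision and Lefschetz duality, $H_1(M_4,M_4\setminus\operatorname{int}L)\cong H_1(L,\partial L)\cong H^3(L)=0$. So $H_1(M_4\setminus\operatorname{int}L)\to H_1(M_4)$ is onto. As $f_k^{(4)}$ is the identity off $\operatorname{int}L$, it acts trivially on $H_1(M_4)$, and $f_k$ acts trivially on $H_1(M)=H_1(M_4)\oplus H_1(T^j)$.

The embeddings $\gamma\tilde e_k$, $\gamma\in\Pi$, are the lifts of $e_k$ to $\hat V$, so they form a disjoint locally finite family. Let $F_k$ be the product of their implant with $\mathrm{id}_{T^j}$; it is a lift of $\bar f_k$. The copy of $\ell$ in $1\cdot X_0$ misses all $\gamma\tilde e_k(\mathcal B)$, so $F_k$ fixes $\ell\times0$ pointwise. Hence $\bar F_k$ maps some $h\ne1$ in $A_1$ to a conjugate of $h$, and $\bar F_k(A_1)$, a conjugate of $A_{\gamma_{F_k}}$, meets a conjugate of $A_1$ nontrivially. By \eqref{eq:malnormal}, $\gamma_{F_k}=1$, so $F_k$ is the normalized lift.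

By \eqref{eq:form}, $\Sigma\cdot\gamma x=\delta_{\gamma,1}$ and $\Sigma\cdot\gamma t^kx=\delta_{\gamma,t^{-k}}$. Lemma~\ref{lem:implant}(i) and \eqref{eq:spheres} give
\[
F_{k*}\Sigma=\Sigma+(\tilde e_k)_*\operatorname{var}(D_1)+(t^{-k}\tilde e_k)_*\operatorname{var}(D_2).
\]
By Lemma~\ref{lem:var} the first correction is $(t^k+\epsilon)x$. The second is a combination of $t^{-k}x$ and $t^{-k}t^kx=x$. The elements $t^k,t^{-k},1$ are distinct, so $a(f_k)$ is supported in $\{t^k,t^{-k},1\}$ with $a_{t^k}=1$, and $a_{t^{-k}}=1$ by Lemma~\ref{lem:a}. The only pair contributing to any $c_l$ is $\{t^k,t^{-k}\}$, and $\operatorname{div}(t^k)=k$.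
\end{proof}

The $f_k$ are thus pairwise distinct in $\Gamma$. Once the action is forgotten, the bars may cross the spheres fixed by conjugates of $g_1$. Finiteness of $G$ enters twice more: a power of $t$ dies in $G$, and there are finitely many framing differences.

\begin{lemma}\label{lem:isotopic}
There is an infinite set $\mathcal I$ of positive integers such that $f_kf_l^{-1}\in K$ for all $k,l\in\mathcal I$.
\end{lemma}

\begin{proof}
Let $d=d_1$ be the order of $g_1=\rho(t)$, and let $k,l$ be positive multiples of $d$, so $t^k,t^l\in\ker\rho$. Let $\hat b'_k:J'\to N'$ be the image of $\tilde b'_k$ under $Y'\to Y'/\ker\rho=N'\cap N^\circ$. Its endpoints are the images of $\tilde z_1$ and of $t^k\tilde z_2$, the latter being the image of $\tilde z_2$. So $\hat b'_k$ and $\hat b'_l$ have the same endpoints, and near them both are lifts of $b$, so they agree there.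

\emph{The arcs $\hat b_k'$ and $\hat b_l'$ are homotopic rel endpoints in $N'$.} The loop that runs along $\hat b'_k$ and returns along $\hat b'_l$ lifts to the path in $Y'$ that follows $\tilde b'_k$ from $\tilde z_1$ to $t^k\tilde z_2$ and then $t^{k-l}\tilde b'_l$ backward to $t^{k-l}\tilde z_1$. Let $\zeta$ be the image in $N'\cap N^\circ$ of a path from $\tilde z_1$ to $t^d\tilde z_1$; it is a loop, and $\zeta^{(k-l)/d}$ lifts to a path from $\tilde z_1$ to $t^{k-l}\tilde z_1$. As $Y'$ is simply connected, our loop is homotopic to $\zeta^{(k-l)/d}$. Since $N'$ is $N$ minus balls, $\pi_1(N')=\pi_1(N)$, and it suffices to show that $\zeta$ is null-homotopic in $N$. The image of $\zeta$ in $V_0$ is freely homotopic to $t^d$, hence to the $d$-fold small circle around the first puncture in $U\times\{\mathrm{pt}\}$. Lift this free homotopy to the cover $N^\circ\to V_0$, starting at the closed loop $\zeta$. It ends at a closed loop in a component of the preimage of the punctured disc around the first puncture, times $\{\mathrm{pt}\}$. In $S$ this component is a disc with its center removed, and the center has been filled in. So the loop contracts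 in $S\times\{\mathrm{pt}\}\subset N$.

\emph{Moving the bars.} The arcs $g\hat b'_k$, $g\in G$, are the lifts of the embedded arc $b_k'$, so they are disjoint and embedded. By the previous step the families $(g\hat b'_k)_g$ and $(g\hat b'_d)_g$ satisfy the hypotheses of Lemma~\ref{lem:arcs} in $Z=N'$. We obtain an isotopy $\Psi^k_s$ with compact support in $\operatorname{int}N'$, in general not equivariant, carrying the first family to the second; extend it to $M_4$ by the identity on all $gX_0$. Since $\rho(t^k)=1$, the $g$-th component of $\hat e_k$ takes both spheres into $gX_0$; near $S_i$ it is the copy of $\nu_i$ in $gX_0$, on $J_1\sqcup J_2$ it is the copy of $b$, and on $J'$ it is $g\hat b'_k$. Hence $\Psi^k_1\hat e_k$ agrees with $\hat e_d$ near the spheres and on the bars.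

\emph{Framings.} The differences $\operatorname{fr}(\hat e_d,\Psi^k_1\hat e_k)$ lie in the finite set $(\mathbb Z/2)^G$, so they take one and the same value for all $k$ in an infinite set $\mathcal I$ of multiples of $d$. For $k,l\in\mathcal I$ additivity gives $\operatorname{fr}(\Psi^k_1\hat e_k,\Psi^l_1\hat e_l)=0$, and by Lemma~\ref{lem:unique}
\[
\hat e_k\simeq\Psi^k_1\hat e_k\simeq\Psi^l_1\hat e_l\simeq\hat e_l
\]
through embeddings $G\times\mathcal B\to M_4$. By Lemma~\ref{lem:implant}(ii), $f_k^{(4)}$ and $f_l^{(4)}$ are isotopic in $\mathrm{Diff}(M_4)$. Taking the product with $\mathrm{id}_{T^j}$, $f_k$ and $f_l$ are isotopic in $\mathrm{Diff}(M)$.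
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $M$ from Section~\ref{sec:manifolds} and $\Gamma_1,\Theta$ from Section~\ref{sec:theta}. Let $\varepsilon_k$ be the $k$-th unit vector of $\prod_{k\ge1}\mathbb F_2$. For $k,l\in\mathcal I$, Lemma~\ref{lem:isotopic} gives $f_kf_l^{-1}\in K$, and Lemmas~\ref{lem:theta} and~\ref{lem:value} give $\Theta(f_kf_l^{-1})=\varepsilon_k+\varepsilon_l$. Fixing $l$ and varying $k\in\mathcal I$ shows that $\Theta(K)$ is infinite. The last assertion is Lemma~\ref{lem:criterion}.
\end{proof}

\section{Further consequences}\label{sec:remarks}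

\begin{remark}
Fix $n\ge4$ and a finite group $G$. The kernel of $\mathcal P_G$ is finitely normally generated for all closed oriented connected $n$-manifolds with an effective orientation-preserving $G$-action if and only if $G=1$. For $G=1$ the kernel is trivial, and for $G\ne1$ Theorem~\ref{thm:main} applies.
\end{remark}

\begin{remark}
In the examples, $K$ is not the normal closure of a finite set in any group $\Gamma'$ with $K\le\Gamma'\le\Gamma_G(M)$: otherwise the $\Gamma_G(M)$-normal closure of that set would contain $K$ and be contained in it. Moreover $\Theta(\Gamma_1)\supset\bigoplus_{k\ge1}\mathbb F_2$ by Lemma~\ref{lem:value}. A finitely generated group has finite image in an abelian group of exponent $2$, so $\Gamma_1$ is not finitely generated; since finite-index subgroups of finitely generated groups are finitely generated, neither is $\Gamma_G(M)$.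
\end{remark}

\begin{remark}
The same examples work for homeomorphisms and topological isotopies. Sections~\ref{sec:lifts} and~\ref{sec:theta} use only covering theory, homotopy invariance, formula \eqref{eq:degree} for continuous maps, and the invariance of mod $2$ intersection numbers under homeomorphisms; so $\Gamma_1$ and $\Theta$ are defined in the same way for equivariant homeomorphisms, with the same values on the $f_k$. The maps $f_kf_l^{-1}$, $k,l\in\mathcal I$, are smoothly, hence topologically, isotopic to the identity.
\end{remark}

\begin{thebibliography}{9}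

\bibitem{Lucas}
Trent Lucas, \emph{Isotopy versus equivariant isotopy in dimensions three and higher}, arXiv:2508.11104 (2025).

\end{thebibliography}
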